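# Creases on dust: a null, totally disconnected plane set that convex functions can see

## 1. The guess that totally disconnected null sets are removable

Let $F\subset\mathbb R^2$ be closed, of Lebesgue measure zero, and totally disconnected: no connected subset of $F$ has more than one point. Let $f:\mathbb R^2\to\mathbb R$ be continuous, and suppose that $f$ is convex near every point outside $F$. Must $f$ be convex on the whole plane?

The answer that one would first guess is yes. To spoil convexity, $f$ needs a concave crease; a crease runs along something; and a null set made of isolated specks of dust offers nothing to run along. The guess is wrong, but it survives many tests, and the tests tell us what a counterexample must look like. So we test it first.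

**Definition 1.** A closed set $F\subset\mathbb R^d$ is *$c$-removable* if every continuous $f:\mathbb R^d\to\mathbb R$ which is locally convex on $\mathbb R^d\setminus F$ is convex on $\mathbb R^d$. Here *locally convex on $\mathbb R^d\setminus F$* means that every point of $\mathbb R^d\setminus F$ has an open convex neighborhood contained in $\mathbb R^d\setminus F$ on which $f$ is convex.

If $F\subset F'$ are closed and $F$ is not $c$-removable, then neither is $F'$: the same $f$ is locally convex off $F'$, after shrinking neighborhoods to small balls.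

**Test on the line.** In $\mathbb R$ no nonempty closed set is $c$-removable: for $x_0\in F$ the function $-|x-x_0|$ is locally affine off $F$ and not convex. So the guess can only concern $d\ge2$, where one can walk around $F$.

**Test on a point of the plane.** Let $F=\{0\}\subset\mathbb R^2$. On a line that misses $0$, $f$ is locally convex. We use a textbook fact: a continuous $g:\mathbb R\to\mathbb R$ that is convex near every point is convex. (The right derivative $g'_+$ exists everywhere and is nondecreasing near every point, hence nondecreasing on $\mathbb R$, and $g$ is locally Lipschitz with $g(b)-g(a)=\int_a^bg'_+$.) So $f$ is convex on every line missing $0$. A line through $0$ is a limit of parallel lines missing $0$, and convexity inequalities survive limits because $f$ is continuous. So a point is $c$-removable.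

All we used is that there are enough lines missing $F$. For a unit vector $e$, a line parallel to $e$ misses $F$ exactly when its projection to the hyperplane $e^\perp$ (a single point) is outside the projection of $F$.

**Proposition 1.** Let $F\subset\mathbb R^d$ be closed, $d\ge2$. Suppose that for a dense set of unit vectors $e$ the orthogonal projection of $F$ to $e^\perp$ has empty interior in $e^\perp$. Then $F$ is $c$-removable.

*Proof.* Let $f$ be continuous and locally convex off $F$, let $x\ne y$ and $t\in[0,1]$. Choose admissible directions $e_n\to(y-x)/|y-x|$. Since the projection of $F$ to $e_n^\perp$ has empty interior, we can choose $x_n$ with $|x_n-x|\le 1/n$ whose projection to $e_n^\perp$ is not in the projection of $F$. The line $x_n+\mathbb Re_n$ misses $F$. Hence $f$ restricted to it is locally convex, so convex. With $y_n=x_n+|y-x|e_n\to y$ we get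
$$f((1-t)x_n+ty_n)\le(1-t)f(x_n)+tf(y_n),$$
and $n\to\infty$ gives the inequality for $x,y$. $\square$

**Test on countable sets.** The projections of a countable closed set are countable, so it is $c$-removable.

**Test on dust on a line.** Let $F=\{0\}\times C$ with $C\subset\mathbb R$ closed with empty interior; $C$ may be a Cantor set of positive length. For $e=(\cos\theta,\sin\theta)$ with $\cos\theta\neq0$, the coordinate along $(-\sin\theta,\cos\theta)$ of the point $(0,y)$ is $y\cos\theta$, so the projection of $F$ is a scaled copy of $C$ and has empty interior. So $F$ is $c$-removable.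

Recall that $\mathcal H^s$ denotes $s$-dimensional Hausdorff measure, that $1$-Lipschitz maps do not increase it, and that on a hyperplane of $\mathbb R^d$ the null sets of $\mathcal H^{d-1}$ are the Lebesgue null sets. A set $E\subset\mathbb R^2$ is *purely $1$-unrectifiable* if $\mathcal H^1(E\cap\gamma([0,1]))=0$ for every Lipschitz $\gamma:[0,1]\to\mathbb R^2$.

**Theorem 2.** (a) A closed $F\subset\mathbb R^d$ with $\mathcal H^{d-1}(F)=0$ is $c$-removable ($d\ge2$). (b) A closed $F\subset\mathbb R^2$ which is a countable union of Borel sets of finite $\mathcal H^1$ measure and is purely $1$-unrectifiable is $c$-removable.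

*Proof.* (a) Projections are $1$-Lipschitz, so every projection of $F$ to a hyperplane is $\mathcal H^{d-1}$-null and has empty interior. Apply Proposition 1.

(b) The Besicovitch–Federer projection theorem (Mattila, *Geometry of Sets and Measures in Euclidean Spaces*, Thm 18.1) says that a purely $1$-unrectifiable Borel set $E\subset\mathbb R^2$ with $\mathcal H^1(E)<\infty$ projects to a null set in almost every direction. Write $F=\bigcup_nE_n$ with $E_n$ Borel and $\mathcal H^1(E_n)<\infty$; each $E_n\subset F$ is purely $1$-unrectifiable. The union of countably many exceptional null sets of directions is null. So in almost every direction, hence in a dense set of directions, the projection of $F$ is null and has empty interior. Apply Proposition 1. $\square$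

**Test on the four-corner Cantor set.** Let $C=\{\sum_{k\ge1}a_k4^{-k}:a_k\in\{0,3\}\}$ and $F=C\times C$. It is covered by $4^k$ squares of diameter $\sqrt2\,4^{-k}$, so $\mathcal H^1(F)\le\sqrt2$. It is purely $1$-unrectifiable: let $\gamma=(\gamma_1,\gamma_2)$ be Lipschitz and $E=\gamma^{-1}(F)$. By the area formula, $\int_E|\gamma_1'|\,dt=\int\#(E\cap\gamma_1^{-1}(s))\,ds=0$, because $\gamma_1(E)\subset C$ is null. So $\gamma_1'=0$ a.e. on $E$, likewise $\gamma_2'=0$, and $\mathcal H^1(\gamma(E))\le\int_E|\gamma'|\,dt=0$. By Theorem 2(b), $F$ is $c$-removable. This test is less trivial than the others: since $a_k+2b_k$ runs through $\{0,3,6,9\}=3\cdot\{0,1,2,3\}$, the function $x+2y$ maps $F$ onto $[0,3]$, so each line $x+2y=t$ with $0\le t\le 3$ hits $F$. One direction is blocked, but almost every direction is free.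

The guess passes all these tests. But they also say what a counterexample needs. By Proposition 1 it must block lines in all directions of some nonempty open set. By Theorem 2 it must have $\mathcal H^1(F)>0$, and if $\mathcal H^1(F)<\infty$, it must meet some Lipschitz curve in positive length.

## 2. A concave crease along a segment

Here is a set that is not $c$-removable: a segment. The function below is the starting point of everything later, so we fix its ingredients once and for all. Inequalities between symmetric matrices are in the sense of quadratic forms, and $\|\cdot\|$ is the operator norm; for symmetric matrices it is at most the largest absolute row sum, and $-\|E\|I\le E\le\|E\|I$.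

* $p:\mathbb R\to\mathbb R$ is continuous, even, of compact support, $C^\infty$ on $\mathbb R\setminus\{0\}$, and $p(s)=|s|$ for $|s|\le1$ (take $|s|$ times an even cutoff). The constant $L\ge1$ bounds $|p|,|p'|,|p''|,|p'''|$ on $\mathbb R\setminus\{0\}$.
* $a_0\in C^\infty(\mathbb R)$, $0\le a_0\le1$, $a_0=0$ off $[0,1]$, $a_0(\tfrac12)=1$.
* $\Lambda$ bounds $\|D^2(a_0(y)p(x))\|$ on $\{x\ne0\}$, and $A=1+\Lambda/2$.

Put
$$f_0(x,y)=A(x^2+y^2)-a_0(y)\,p(x).$$
The term $-a_0(y)p(x)$ has a concave crease along $\{0\}\times[0,1]$ of height profile $a_0$; the paraboloid repairs convexity everywhere else. Indeed for $x\neq0$,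
$$D^2f_0\ge(2A-\Lambda)I=2I. \tag{1}$$
If $x=0$ and $y\notin[0,1]$, then $a_0=0$ near $y$, so $f_0$ is smooth near the point and (1) holds there by continuity. A $C^2$ function with nonnegative Hessian on a ball is convex there, so $f_0$ is locally convex off $\{0\}\times[0,1]$. It is not convex: with $s=1/(2A)\le\frac12$,
$$f_0(s,\tfrac12)+f_0(-s,\tfrac12)-2f_0(0,\tfrac12)=2(As^2-s)=-\frac1{2A}<0. \tag{2}$$
Composing with a similarity, no segment is $c$-removable, and neither is any closed set containing a segment.

## 3. Statements: compact dust of finite length that is not removable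

The question and a further fact come from Dusan Pokorny, Martin Rmoutil, "On Removable Sets For Convex Functions", arXiv:1309.1304 (2013). The fact, which is quoted there as known with the problem and which we use without proof, is:

$$\text{if }A,B\subseteq\mathbb R\text{ are closed of positive Lebesgue measure, then }A\times B\text{ is not }c\text{-removable.} \tag{3}$$

The question is: is there a closed totally disconnected Lebesgue null set in $\mathbb R^2$ which is not $c$-removable? The answer is yes, against the guess. Let $\pi_1,\pi_2$ be the coordinate projections.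

**Theorem 1.** For every $\varepsilon\in(0,1)$ there is a compact totally disconnected $F\subset[-\varepsilon,\varepsilon]\times[0,1]$ that is not $c$-removable and satisfies $1\le\mathcal H^1(F)\le1+\varepsilon$. In particular $F$ is Lebesgue null. Moreover $\pi_2(F)=[0,1]$ and $\dim_H\pi_1(F)=0$.

Theorem 2(a), proved above, shows that $\mathcal H^1(F)<\infty$ cannot be improved to $\mathcal H^1(F)=0$.

**Theorem 3.** For every $d\ge2$ there is a compact totally disconnected $F\subset\mathbb R^d$ with $\mathcal H^{d-1}(F)<\infty$ which is not $c$-removable.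

**Theorem 4.** For nonempty closed $A,B\subset\mathbb R$: $A\times B$ is $c$-removable if and only if $A$ and $B$ both have empty interior and $|A|\,|B|=0$. In particular, no totally disconnected null counterexample is a product.

(The condition $|A|\,|B|=0$ means that at least one of the two sets is null.)

## 4. Products with a null factor: the mixed derivative has no mass to spend

Given (3), the first thing to try is a product: take a fat Cantor set times a fat Cantor set, which is not removable, and thin out one factor until it is null. Theorem 4 says that this never works. Its proof shows where it breaks: in a product, axis-parallel lines are free in a dense set of positions, so $f_{xx}$ and $f_{yy}$ are nonnegative for free, and only the mixed derivative $f_{xy}$ could spoil convexity; but $f_{xy}$ cannot charge a set over a null set of abscissae.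

Note that convexity along axis-parallel lines alone is not enough: $f(x,y)=xy$ is affine on all of them and not convex. So the mixed derivative must be dealt with.

*Proof of Theorem 4, necessity.* If $A$ or $B$ has nonempty interior, then, both sets being nonempty, $A\times B$ contains a segment parallel to an axis, so it is not $c$-removable by Section 2. If $|A|,|B|>0$, use (3).

*Sufficiency.* Let $A,B$ have empty interior and, by symmetry, let $|A|=0$. Let $f$ be continuous, and locally convex on $G=\mathbb R^2\setminus(A\times B)$. Recall that a nonnegative distribution is a Radon measure, and that second derivatives below are distributional.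

**Step 1: $f$ is separately convex, so $f_{xx}$ and $f_{yy}$ are nonnegative measures.** If $y\notin B$, the line $\mathbb R\times\{y\}$ lies in $G$, so $f(\cdot,y)$ is convex. Since $\mathbb R\setminus B$ is dense and $f$ is continuous, $f(\cdot,y)$ is convex for every $y$. Likewise $f(x,\cdot)$ is convex for every $x$, because $\mathbb R\setminus A$ is dense. If $|f|\le M$ on $[-R-1,R+1]^2$, then one-variable convexity gives slopes at most $2M$ in each variable on $[-R,R]^2$, so
$$|f(x,y)-f(x',y')|\le2M(|x-x'|+|y-y'|)$$
there, and $f$ is locally Lipschitz. For $0\le\varphi\in C_c^\infty(\mathbb R^2)$ we have $\int\big(\int f\varphi_{xx}\,dx\big)dy\ge0$, since each inner integral is nonnegative by convexity of $f(\cdot,y)$. So $\mu_{xx}=f_{xx}$, and likewise $\mu_{yy}=f_{yy}$, are nonnegative Radon measures on $\mathbb R^2$.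

**Step 2: off $A\times\mathbb R$ the mixed derivative is a measure $\nu$ controlled by $\mu_{xx}+\mu_{yy}$.** Let $\Omega=(\mathbb R\setminus A)\times\mathbb R$, an open subset of $G$. On an open set where $f$ is locally convex, $\partial_{\xi\xi}f\ge0$ for every $\xi\in\mathbb R^2$: if $\varphi\ge0$ is supported in a small ball where $f$ is convex, then for small $t$
$$\int f(z)\,\frac{\varphi(z+t\xi)+\varphi(z-t\xi)-2\varphi(z)}{t^2}\,dz=\int\varphi(z)\,\frac{f(z+t\xi)+f(z-t\xi)-2f(z)}{t^2}\,dz\ge0,$$
let $t\to0$, and use a partition of unity for general $\varphi$. With $\xi=(1,\pm1)$, $f_{xx}\pm2f_{xy}+f_{yy}\ge0$ on $\Omega$. The difference of these two measures is $4f_{xy}$, so $f_{xy}$ is a signed Radon measure $\nu$ on $\Omega$, and $\pm2\nu\le\mu_{xx}+\mu_{yy}$ gives $|\nu|\le\frac12(\mu_{xx}+\mu_{yy})$ on $\Omega$. In particular $|\nu|(\Omega\cap Q)<\infty$ for every compact $Q\subset\mathbb R^2$, even if $Q$ touches $A\times\mathbb R$. Extend $\nu$ by $0$ to $A\times\mathbb R$; it is then a signed Radon measure on $\mathbb R^2$.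

**Step 3: $f_{xy}=\nu$ on all of $\mathbb R^2$, so $f_{xy}$ has no mass on $A\times\mathbb R$.** Let $\varphi\in C_c^\infty(\mathbb R^2)$. Since $f$ is locally Lipschitz, its distributional derivative $f_x$ is a locally bounded function. Since $|A|=0$,
$$\langle f_{xy},\varphi\rangle=-\iint f_x\varphi_y\,dx\,dy=-\sum_{(\alpha,\beta)}\iint_{(\alpha,\beta)\times\mathbb R}f_x\varphi_y\,dx\,dy,$$
the sum being over the countably many components $(\alpha,\beta)$ of $\mathbb R\setminus A$. Fix one, and take $\zeta_j\in C_c^\infty((\alpha,\beta))$ with $0\le\zeta_j\le1$ and $\zeta_j\uparrow1$ on $(\alpha,\beta)$. As $\zeta_j$ depends on $x$ only, and $\zeta_j\varphi\in C_c^\infty(\Omega)$,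
$$-\iint f_x\,\zeta_j(x)\varphi_y\,dx\,dy=-\iint f_x\,(\zeta_j\varphi)_y\,dx\,dy=\int\zeta_j\varphi\,d\nu.$$
Let $j\to\infty$. Dominated convergence applies on the left because $f_x\varphi_y$ is integrable, and on the right because $|\nu|$ is finite on the support of $\varphi$. So $-\iint_{(\alpha,\beta)\times\mathbb R}f_x\varphi_y=\int_{(\alpha,\beta)\times\mathbb R}\varphi\,d\nu$. Summing over components, $\langle f_{xy},\varphi\rangle=\int\varphi\,d\nu$. Hence $f_{xy}=\nu$ and $|f_{xy}|(A\times\mathbb R)=0$.

**Step 4: all second directional derivatives are nonnegative.** For $\xi\in\mathbb R^2$, the measure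
$$\partial_{\xi\xi}f=\xi_1^2\mu_{xx}+2\xi_1\xi_2\nu+\xi_2^2\mu_{yy}$$
is nonnegative on $G$ because $f$ is locally convex there. Restricted to $A\times B\subset A\times\mathbb R$ it equals $\xi_1^2\mu_{xx}+\xi_2^2\mu_{yy}\ge0$. So $\partial_{\xi\xi}f\ge0$ on $\mathbb R^2$ for every $\xi$. The mollifications of $f$ are smooth with nonnegative Hessian, so convex, and they converge to $f$ locally uniformly. So $f$ is convex.

*The last sentence of the theorem.* If a nonempty product $A\times B$ is totally disconnected, neither factor contains an interval; if it is also null, then $|A|\,|B|=0$. So it is $c$-removable. (The empty set is $c$-removable by Proposition 1.) $\square$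

So a counterexample of finite length or of null measure must not leave horizontal and vertical lines free in product fashion. The set of Theorem 1 blocks all horizontal lines at heights in $[0,1]$, since $\pi_2(F)=[0,1]$.

## 5. Staggered dashes, and a Hessian entry that does not shrink

We now try to pulverize the segment $\{0\}\times[0,1]$ while keeping the crease of $f_0$.

**Cutting gaps on the spot fails.** Suppose that we keep the form $A(x^2+y^2)-a(y)p(x)$ and want the crease to sit on $\{0\}\times C$ with $C$ closed and without interior. Then $a$ must vanish off $C$, a dense set, so $a=0$ by continuity. (Section 1 showed that $\{0\}\times C$ is removable anyway.) The heights of the crease must be carried by pieces that overlap when seen from the side.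

**Staggering.** So move some pieces sideways. Cut $[0,1]$ into the tiles $[0,\frac12]$, $[\frac12,1]$, and choose smooth $b_1+b_2=1$ where $b_2$ climbs from $0$ to $1$ across $[\frac12-\eta,\frac12+\eta]$. Replace $u_0=a_0(y)p(x)$ by
$$u_1=a_0b_1(y)\,p(x)+a_0b_2(y)\,p(x-h).$$
The crease now sits on two disjoint shorter dashes, $\{0\}\times[0,\frac12+\eta]$ and $\{h\}\times[\frac12-\eta,1]$, and no horizontal line at a height in $[0,1]$ gets through. Iterating with shorter and shorter tiles should turn the segment into dust. With $c=a_0b_2$ and $q_h(s)=p(s-h)-p(s)$,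
$$u_1-u_0=c(y)\,q_h(x),$$
which is $O(h)$ uniformly. So $f_0$ hardly changes. What about its Hessian?

**Where it stops.** In the strip $0<x<h$ (with $h<\frac12$) we have $q_h(x)=h-2x$, so $q_h'=-2$ however small $h$ is. There $A(x^2+y^2)-u_1$ has
$$f_{xx}=2A,\qquad f_{xy}=2c'-a_0',\qquad f_{yy}=2A-a_0''x-c''(h-2x).$$
As $h\to0$ the determinant tends, uniformly on the strip, to $4A^2-(2c'-a_0')^2$, and
$$2c'-a_0'=a_0'(b_2-b_1)+2a_0b_2'.$$
At some $y^*\in[\frac12-\eta,\frac12+\eta]$ we have $b_2'(y^*)\ge\frac1{2\eta}$. Let $\eta$ be so small that $a_0\ge\frac12$ on this interval and $\frac1{2\eta}>2A+\max|a_0'|$, with $b_1,b_2$ valued in $[0,1]$. Then $(2c'-a_0')(y^*)>2A$, and for all small $h$ the Hessian at $(x,y^*)$, $0<x<h$, has negative determinant. These points are not on the dashes, so local convexity is lost. Taking $h$ smaller does not help, and larger $\eta$ is not available in the long run, since the tiles must shrink. As in Section 4, it is the mixed derivative that decides.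

**The way past this point.** Look at the shape of the error in the strip. The $xx$ entry of $D^2(u_1-u_0)$ is $0$, the $yy$ entry is $c''q_h=O(h)$, and only the off-diagonal entry $m=-2c'$ is large. A large off-diagonal entry $m$ is absorbed by a small positive $\gamma$ in the $yy$ place and a large number $m^2/\gamma$ in the $xx$ place:
$$\begin{pmatrix}\gamma+\lambda&-m\\-m&\gamma\end{pmatrix}\ge0\quad\text{as soon as }\lambda\gamma\ge m^2 . \tag{4}$$
A small $\gamma$ can be taken from the margin in $D^2f\ge(1+2^{-k})I$. The large $\lambda$ is independent of $h$ and is needed only in a strip of width $h$. So we add $\lambda\kappa_h(x)$, where $\kappa_h''$ is about $1$ on the strip and $0$ away from it. Then $\kappa_h'$ changes by $O(h)$ in total, and $\lambda\kappa_h$ is $O(\lambda h)$ locally uniformly. Now send $h\to0$. The correction is strong in second derivative, and negligible in size.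

## 6. One step of the construction, with the ridge $\lambda\kappa_h$

**Definition 2.** A *stage* $k$ consists of a finite index set $I_k$ and, for each $i\in I_k$, a point $x_i\in\mathbb R$, a nondegenerate compact interval $J_i$ and a function $a_i\in C^\infty(\mathbb R)$ vanishing off $J_i$, such that the *dashes* $D_i=\{x_i\}\times J_i$ are pairwise disjoint; and a function $g_k\in C^\infty(\mathbb R)$. Put $K_k=\bigcup_iD_i$ and
$$u_k(x,y)=\sum_{i\in I_k}a_i(y)\,p(x-x_i),\qquad f_k(x,y)=A(x^2+y^2)+g_k(x)-u_k(x,y).$$
It is required that
$$(H_k)\qquad D^2f_k(z)\ge(1+2^{-k})I\quad\text{for all }z\notin K_k.$$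

The function $f_k$ is continuous on $\mathbb R^2$ and $C^\infty$ off $K_k$: near $(x,y)\notin K_k$, for each $i$ either $x\ne x_i$, or $y\notin J_i$ and $a_i=0$ near $y$.

*Example.* One dash $\{0\}\times[0,1]$, the function $a_0$, and $g_0=0$ form a stage $0$: condition $(H_0)$ is (1).

**Lemma 3.** Given stage $k$ and $\delta>0$ there is a stage $k+1$ such that

1. $|f_{k+1}-f_k|\le\delta$ on $\{|x|\le k+1\}$;
2. every dash of stage $k+1$ has length $\le\delta$, and $K_{k+1}$ lies in the closed $\delta$-neighborhood of $K_k$;
3. the total length of the dashes increases by at most $\delta$;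
4. $\pi_2(K_{k+1})=\pi_2(K_k)$.

*Proof.* Let $M=\#I_k$.

**Step 1: cut every dash into overlapping pieces, with heights that add up.** Divide $J_i$ into consecutive closed intervals $T_{i,1},\dots,T_{i,m_i}$ of equal length $\tau_i\le\delta/2$. Choose $\eta>0$ with
$$4\eta<\min_i\tau_i,\qquad2\eta\le\delta/2,\qquad2\eta\sum_im_i\le\delta .$$
Let $T'_{i,j}$ be the intersection of $J_i$ with the closed $\eta$-neighborhood of $T_{i,j}$. Its length is at most $\tau_i+2\eta\le\delta$. If $|j-j'|\ge2$, then $T_{i,j}$ and $T_{i,j'}$ are at distance at least $\tau_i>2\eta$, so $T'_{i,j}\cap T'_{i,j'}=\emptyset$.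

Extend the first tile to $-\infty$ and the last to $+\infty$ and mollify the indicators of the resulting intervals with a smooth kernel supported in $[-\eta,\eta]$. The indicators add up to $1$ almost everywhere, so this gives $b_{i,j}\in C^\infty(\mathbb R)$ with $\sum_jb_{i,j}=1$. On $J_i$, $b_{i,j}$ vanishes off $T'_{i,j}$. Put $a_{i,j}=a_ib_{i,j}$. Then $a_{i,j}\in C^\infty$ vanishes off $T'_{i,j}$ (off $J_i$ because $a_i$ does), and $\sum_ja_{i,j}=a_i$.

**Step 2: shift every second piece by $h$.** Let $\sigma(j)=0$ for odd $j$ and $\sigma(j)=1$ for even $j$. For small $h\in(0,\frac12)$ the dashes of stage $k+1$ are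
$$\{x_i+\sigma(j)h\}\times T'_{i,j}\quad\text{with functions }a_{i,j}.$$
They are pairwise disjoint for small $h$. For the same $i$ and the same parity of $j$ the sets $T'_{i,j}$ are disjoint. For the same $i$ and different parity the abscissae differ. For different $i$ the new dashes lie in the closed $h$-neighborhoods of disjoint compact sets, which are disjoint for small $h$.

Property 2 holds when $h\le\delta$, since $T'_{i,j}\subset J_i$. Property 3 holds because each of the $\sum_im_i$ pieces gained at most $2\eta$. Property 4 holds because $\bigcup_jT'_{i,j}=J_i$.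

**Step 3: compute the Hessian of the change.** Let $c_i=\sum_{j\text{ even}}a_{i,j}$, which does not depend on $h$, and $q_h(s)=p(s-h)-p(s)$. Since $\sum_ja_{i,j}=a_i$,
$$u_{k+1}-u_k=\sum_{i\in I_k}c_i(y)\,q_h(x-x_i).$$
If $s\notin[0,h]$, the segment $[s-h,s]$ avoids $0$, so by the mean value theorem $|q_h|,|q_h'|,|q_h''|\le Lh$ at $s$. If $0<s<h$, then $q_h(s)=(h-s)-s=h-2s$, so $|q_h|\le h$, $q_h'=-2$, $q_h''=0$.

Let $c^*>0$ be at least $\sup_y(|c_i|+|c_i'|+|c_i''|)$ for every $i$. Put
$$S_i=[x_i,x_i+h],\qquad S=\bigcup_iS_i,\qquad X=\{x_i,x_i+h:i\in I_k\}.$$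
The $i$-th summand has Hessian
$$\begin{pmatrix}c_iq_h''&c_i'q_h'\\c_i'q_h'&c_i''q_h\end{pmatrix}.$$
At a point with $x\notin X$ there are two cases. If $x\notin S_i$, this matrix has norm at most $Lc^*h$. If $x\in S_i$, it is a matrix of norm at most $c^*h$ (the $yy$ entry alone) plus an off-diagonal entry $-2c_i'$. Adding over $i$ (several $S_i$ may coincide, because different dashes may share an abscissa), we obtain for $x\notin X$
$$D^2(u_{k+1}-u_k)=E+\begin{pmatrix}0&m\\m&0\end{pmatrix},\qquad\|E\|\le2LMc^*h,\quad|m|\le2Mc^*,\quad m=0\text{ if }x\notin S. \tag{5}$$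

**Step 4: build the ridge.** Let $\gamma=2^{-k-2}$ and $\lambda=(2Mc^*)^2/\gamma$. Neither depends on $h$. Let $\theta\in C_c^\infty(\mathbb R)$ have values in $[0,1]$, equal $1$ on $[0,1]$, and be supported in $[-1,2]$. Define $\kappa_h$ by
$$\kappa_h''(x)=\sum_{i\in I_k}\theta\Big(\frac{x-x_i}h\Big),\qquad\kappa_h(0)=\kappa_h'(0)=0.$$
Then $\kappa_h''\ge0$, $\kappa_h''\ge1$ on $S$, and $\int\kappa_h''\le3Mh$. Hence $|\kappa_h'|\le3Mh$ and $|\kappa_h(x)|\le3Mh|x|$. Put $g_{k+1}=g_k+\lambda\kappa_h$.

**Step 5: the change is small.** Since $f_{k+1}-f_k=\lambda\kappa_h(x)-(u_{k+1}-u_k)$ and $|q_h|\le Lh$ everywhere (by continuity also at $0$ and $h$),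
$$|f_{k+1}-f_k|\le3\lambda Mh|x|+MLc^*h .$$
For small $h$ this is $\le\delta$ on $\{|x|\le k+1\}$, which is property 1.

**Step 6: check $(H_{k+1})$ off finitely many vertical lines.** Take $h$ also so small that $2LMc^*h\le\gamma$, and let $x\notin X$. Then $z=(x,y)$ is in neither $K_k$ nor $K_{k+1}$, so $(H_k)$ applies at $z$, and by (5)
$$D^2f_{k+1}=D^2f_k-E-\begin{pmatrix}0&m\\m&0\end{pmatrix}+\lambda\kappa_h''(x)\begin{pmatrix}1&0\\0&0\end{pmatrix}.$$

* If $x\notin S$, then $m=0$ and this is $\ge(1+2^{-k}-\gamma)I$.
* If $x\in S$, then $\kappa_h''\ge1$ and it is at least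
$$(1+2^{-k}-2\gamma)I+\begin{pmatrix}\gamma+\lambda&-m\\-m&\gamma\end{pmatrix}.$$
The last matrix has positive diagonal and determinant at least $\lambda\gamma-m^2\ge0$, so it is $\ge0$, as in (4).

Since $2\gamma=2^{-k-1}$, in both cases $D^2f_{k+1}\ge(1+2^{-k-1})I$.

**Step 7: fill in the lines $x\in X$.** Some points of these lines belonged to old dashes but not to new ones; there $f_k$ has no Hessian, so Step 6 says nothing. But $f_{k+1}$ is $C^\infty$ on the open set $\mathbb R^2\setminus K_{k+1}$, and the points with $x\notin X$ are dense in it. By continuity of $D^2f_{k+1}$ the inequality holds on all of $\mathbb R^2\setminus K_{k+1}$. This is $(H_{k+1})$. $\square$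

## 7. The set $F$: nested neighborhoods of the dashes

Start with the stage $0$ of the example. Let $\ell_k$ be the total length of the dashes at stage $k$, so $\ell_0=1$.

**Step 1: choose the parameters.** Inductively, having stage $k$, choose $r_k>0$ so small that

* the closed $r_k$-neighborhoods of the dashes of stage $k$ are pairwise disjoint;
* $r_k\le(\#I_k)^{-k}2^{-k^2}$ and $r_k\,\#I_k\le2^{-k}$;
* $r_0\le\varepsilon$, and $r_k\le r_{k-1}/2$ for $k\ge1$.

Then apply Lemma 3 with
$$\delta_k=\min\{r_k/2,\ \varepsilon2^{-k-2},\ 2^{-k}/(32A)\}$$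
to obtain stage $k+1$. The three entries keep the neighborhoods nested, the length near $1$, and the limit function near $f_0$.

Let $N_k$ be the closed $r_k$-neighborhood of $K_k$. A point of $N_{k+1}$ is within $r_{k+1}$ of $K_{k+1}$, which is within $\delta_k$ of $K_k$. Since $\delta_k+r_{k+1}\le r_k/2+r_k/2=r_k$, we get $N_{k+1}\subset N_k$. Put
$$F=\bigcap_kN_k,$$
a compact set.

**Step 2: $F$ is totally disconnected.** For $k\ge1$, $N_k$ is the disjoint union of finitely many compact sets, the $r_k$-neighborhoods of the dashes. A connected subset of $F$ lies in one of them, so its diameter is at most $\delta_{k-1}+2r_k$. This tends to $0$ as $k\to\infty$.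

**Step 3: $\pi_2(F)=[0,1]$, so $\mathcal H^1(F)\ge1$.** By property 4, $\pi_2(K_k)=[0,1]$ for all $k$. For $y\in[0,1]$ the sets $N_k\cap(\mathbb R\times\{y\})$ are compact, nested and nonempty, so their intersection is nonempty and $y\in\pi_2(F)$. Conversely $\pi_2(F)\subset\bigcap_k[-r_k,1+r_k]=[0,1]$. As $\pi_2$ is $1$-Lipschitz, $\mathcal H^1(F)\ge\mathcal H^1([0,1])=1$.

**Step 4: $\mathcal H^1(F)\le1+\varepsilon$.** For $k\ge1$ the $r_k$-neighborhoods of the dashes cover $F$. Their diameters are at most $\delta_{k-1}+2r_k\to0$, and by property 3 they sum to at most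
$$\ell_k+2r_k\,\#I_k\le1+\sum_j\delta_j+2^{1-k}\le1+\tfrac\varepsilon2+2^{1-k}.$$
Let $k\to\infty$. In particular $\mathcal H^1(F)<\infty$, so $\mathcal H^2(F)=0$ and $F$ is Lebesgue null.

**Step 5: $\dim_H\pi_1(F)=0$ and $F\subset[-\varepsilon,\varepsilon]\times[0,1]$.** The $r_k$-neighborhood of a dash projects to an interval of length $2r_k$ on the $x$-axis, so $\#I_k$ such intervals cover $\pi_1(F)$. For each $s>0$,
$$\#I_k\,(2r_k)^s\le2^s(\#I_k)^{1-ks}2^{-k^2s},$$
which tends to $0$, because $1-ks\le0$ for $k\ge1/s$. So $\mathcal H^s(\pi_1(F))=0$ for every $s>0$. Finally $F\subset N_0\subset\{|x|\le r_0\}\subset\{|x|\le\varepsilon\}$, and $\pi_2(F)=[0,1]$.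

## 8. The limit function is locally convex off $F$ but keeps the crease

**Step 1: the limit exists.** By property 1, $|f_{k+1}-f_k|\le\delta_k$ on $\{|x|\le k+1\}$, and $\sum_k\delta_k<\infty$. So on each strip $\{|x|\le R\}$ the $f_k$ converge uniformly. The limit $f$ is continuous on $\mathbb R^2$.

**Step 2: $f$ is locally convex off $F$.** Let $z\notin F$. Then $z\notin N_{k_0}$ for some $k_0$, and, $N_{k_0}$ being closed, there is an open ball $B\ni z$ with $B\cap N_{k_0}=\emptyset$. For $k\ge k_0$ we have $K_k\subset N_k\subset N_{k_0}$, so $f_k$ is $C^\infty$ on $B$ with $D^2f_k\ge I$ by $(H_k)$, and hence convex on $B$. So $f=\lim f_k$ is convex on $B$, and $B\subset\mathbb R^2\setminus F$.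

**Step 3: $f$ is not convex.** On $\{|x|\le1\}$, $|f-f_0|\le\sum_k\delta_k\le\sum_k2^{-k}/(32A)=\frac1{16A}$. With $s=1/(2A)\le\frac12$, formula (2) gives
$$f(s,\tfrac12)+f(-s,\tfrac12)-2f(0,\tfrac12)\le-\frac1{2A}+\frac4{16A}=-\frac1{4A}<0 .$$
So $F$ is compact, totally disconnected, null and not $c$-removable. This proves Theorem 1. $\blacksquare$

*Remark.* The failure of convexity is horizontal by necessity: $\pi_1(F)$ is compact and null, so vertical lines are free in a dense set of positions, and $f(x,\cdot)$ is convex for every $x$, as in Step 1 of Section 4. Also, by Theorem 2(b), this $F$, being compact with $\mathcal H^1(F)<\infty$, is not purely $1$-unrectifiable: it meets some Lipschitz curve in positive length, although it contains no segment.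

## 9. Boxes on $2^{d-1}$ abscissae: the proof of Theorem 3

Let $n=d-1$, write points of $\mathbb R^d$ as $(x,y)\in\mathbb R\times\mathbb R^n$, and put $Q=2^n$. The dashes become flat boxes $\{x_i\}\times J_i$. The one new point is combinatorial: in $\mathbb R^1$ two colors suffice to separate neighboring tiles, in $\mathbb R^n$ we use $Q$ colors, the parity vectors.

**Step 1: set up the stages.** Keep $p$ and $L$. Let $J_0=[0,1]^n$ with center $y_0$, let $a_0\in C^\infty(\mathbb R^n)$, $0\le a_0\le1$, vanish off $J_0$ with $a_0(y_0)=1$, let $\Lambda$ bound $\|D^2(a_0(y)p(x))\|$ on $\{x\ne0\}$, and $A=1+\Lambda/2$. A stage $k$ consists of finitely many $x_i\in\mathbb R$, compact boxes $J_i$ (products of $n$ nondegenerate compact intervals), functions $a_i\in C^\infty(\mathbb R^n)$ vanishing off $J_i$, with the dashes $\{x_i\}\times J_i$ pairwise disjoint and of union $K_k$, and $g_k\in C^\infty(\mathbb R)$, such that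
$$f_k(x,y)=A(x^2+|y|^2)+g_k(x)-u_k(x,y),\qquad u_k=\sum_ia_i(y)p(x-x_i),$$
satisfies $D^2f_k\ge(1+2^{-k})I$ off $K_k$. As before $f_k$ is continuous, and $C^\infty$ off $K_k$. The single dash $\{0\}\times J_0$ with $a_0$ and $g_0=0$ is a stage $0$: for $x\ne0$, $D^2f_0\ge(2A-\Lambda)I=2I$, and this extends off $K_0$ by continuity.

**Step 2: the step to be proved.** Given stage $k$ and $\delta>0$, we want a stage $k+1$ with $|f_{k+1}-f_k|\le\delta$ on $\{|x|\le k+1\}$; with all dashes of diameter $\le\delta$ and, for some $\tau>0$, all sides in $[\tau/2,2\tau]$; with $K_{k+1}$ in the closed $\delta$-neighborhood of $K_k$; and with total $n$-dimensional volume of the dashes increased by at most $\delta$. Let $M=\#I_k$.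

**Step 3: tiles.** Choose $\tau>0$ not larger than any side of any $J_i$, with $2\sqrt n\,\tau\le\delta$. Divide an edge of length $\ell\ge\tau$ into $\lceil\ell/\tau\rceil$ equal intervals; their length is at most $\tau$ and at least $\ell/(\ell/\tau+1)=\tau\ell/(\ell+\tau)\ge\tau/2$. The products are tiles $T_{i,j}$ of $J_i$, where $j=(j_1,\dots,j_n)$ is a multi-index. Let $T'_{i,j}$ be the product of the edge intervals, each enlarged by $\eta$ on both sides and cut by the edge of $J_i$, where $\eta<\tau/8$ is so small that the total volume increases by at most $\delta$. The sides of $T'_{i,j}$ are at least $\tau/2$ and at most $\tau+2\eta\le2\tau$, so its diameter is at most $2\sqrt n\,\tau\le\delta$.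

If two different tiles of the same $J_i$ have the same parity vector $(j_r\bmod2)_r$, then in some coordinate the indices differ by at least $2$. There the edge intervals are at distance at least $\tau/2>2\eta$, so the two sets $T'$ are disjoint.

Let $b_{i,j}(y)$ be the product over $r$ of the one-dimensional functions of Section 6, Step 1, for the edges of $J_i$. Then $\sum_jb_{i,j}=\prod_r1=1$. If $y\in J_i\setminus T'_{i,j}$, then some coordinate of $y$ is in its edge but outside the enlarged interval, so $b_{i,j}(y)=0$. Put $a_{i,j}=a_ib_{i,j}$; it is smooth, vanishes off $T'_{i,j}$, and $\sum_ja_{i,j}=a_i$.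

**Step 4: colors.** Enumerate the parity vectors by $0,\dots,Q-1$ and let $\sigma(j)$ be the number of the parity vector of $j$. For small $h$ with $Qh<\frac12$ and $Qh\le\delta$, the new dashes are $\{x_i+\sigma(j)h\}\times T'_{i,j}$ with functions $a_{i,j}$. They are pairwise disjoint for small $h$: same $i$ and same color give disjoint $T'$; same $i$ and different colors give different abscissae; different $i$ give subsets of $Qh$-neighborhoods of disjoint compact sets. They lie in the closed $\delta$-neighborhood of $K_k$.

**Step 5: the Hessian of the change.** Put $c_{i,s}=\sum_{\sigma(j)=s}a_{i,j}$, independent of $h$. As $a_i=\sum_{s=0}^{Q-1}c_{i,s}$, the terms with $s=0$ cancel and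
$$u_{k+1}-u_k=\sum_i\sum_{s=1}^{Q-1}c_{i,s}(y)\,q_{sh}(x-x_i),\qquad q_{sh}(t)=p(t-sh)-p(t).$$
As in Section 6, $|q_{sh}|,|q_{sh}'|,|q_{sh}''|\le LQh$ at $t\notin[0,sh]$, while for $0<t<sh$ we have $q_{sh}(t)=sh-2t$, so $|q_{sh}|\le Qh$, $q_{sh}'=-2$, $q_{sh}''=0$. Let $c^*>0$ be at least $\sup(|c_{i,s}|+|\nabla c_{i,s}|+\|D^2c_{i,s}\|)$ for all $i,s$. Let $X=\{x_i+sh:i\in I_k,\ 0\le s\le Q-1\}$ and $S=\bigcup_i[x_i,x_i+(Q-1)h]$. Let $e_1$ be the unit vector in the $x$-direction, regard $\nabla c_{i,s}$ as a vector orthogonal to $e_1$ and $D^2c_{i,s}$ as acting on $e_1^\perp$. A summand has Hessian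
$$c_{i,s}q_{sh}''\,e_1\otimes e_1+q_{sh}'\,(e_1\otimes\nabla c_{i,s}+\nabla c_{i,s}\otimes e_1)+q_{sh}\,D^2c_{i,s}.$$
For $v\perp e_1$ the matrix $e_1\otimes v+v\otimes e_1$ has norm $|v|$. So the summand has norm at most $LQhc^*$ when $x-x_i\notin[0,sh]$. When $0<x-x_i<sh$ it is a matrix of norm at most $Qhc^*$ plus the term with $-2\nabla c_{i,s}$. Adding up, for $x\notin X$,
$$D^2(u_{k+1}-u_k)=E+(e_1\otimes m+m\otimes e_1),\qquad m\perp e_1, \tag{6}$$
with $\|E\|\le MLQ^2c^*h$, $|m|\le B:=2MQc^*$, and $m=0$ unless $x\in S$.

**Step 6: the ridge.** Let $\gamma=2^{-k-2}$ and $\lambda=B^2/\gamma$, independent of $h$. The matrix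
$$\gamma I+\lambda\,e_1\otimes e_1-(e_1\otimes m+m\otimes e_1)$$
is positive semidefinite: at $\xi e_1+w$ with $w\perp e_1$ its form is at least $\lambda\xi^2-2|\xi||m||w|+\gamma|w|^2\ge0$, because $\lambda\gamma\ge|m|^2$. Take $\kappa_h$ with $\kappa_h(0)=\kappa_h'(0)=0$ and $\kappa_h''$ a sum of $M$ smooth bumps with values in $[0,1]$, equal to $1$ on $[x_i,x_i+(Q-1)h]$ and supported in $[x_i-h,x_i+Qh]$. Then $\kappa_h''\ge0$, $\kappa_h''\ge1$ on $S$, $\int\kappa_h''\le3QMh$, and $|\kappa_h(x)|\le3QMh|x|$. Put $g_{k+1}=g_k+\lambda\kappa_h$. Then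
$$|f_{k+1}-f_k|\le3\lambda QMh|x|+MLQ^2c^*h,$$
which is $\le\delta$ on $\{|x|\le k+1\}$ for small $h$. Let also $MLQ^2c^*h\le\gamma$. For $x\notin X$ the point is off $K_k\cup K_{k+1}$, and by (6)
$$D^2f_{k+1}=D^2f_k-E-(e_1\otimes m+m\otimes e_1)+\lambda\kappa_h''(x)\,e_1\otimes e_1 .$$
If $x\notin S$ this is $\ge(1+2^{-k}-\gamma)I$; if $x\in S$ it is $\ge(1+2^{-k}-2\gamma)I=(1+2^{-k-1})I$. As $f_{k+1}$ is $C^\infty$ off $K_{k+1}$, and the hyperplanes $x\in X$ are finitely many, the inequality holds off $K_{k+1}$ by continuity. The step is proved.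

**Step 7: the set.** Having stage $k$, choose $r_k>0$ so that the closed $r_k$-neighborhoods of its dashes are pairwise disjoint, $r_k\le2^{-k}$, $r_k$ is at most the smallest diameter of the dashes of stage $k$, and $r_k\le r_{k-1}/2$ for $k\ge1$. Apply the step with $\delta_k=\min\{r_k/2,\,2^{-k-2},\,2^{-k}/(32A)\}$. Let $N_k$ be the closed $r_k$-neighborhood of $K_k$; again $\delta_k+r_{k+1}\le r_k$, so $N_{k+1}\subset N_k$. Put $F=\bigcap_kN_k$, which is compact. A connected subset of $F$ lies, for each $k\ge1$, in the $r_k$-neighborhood of one dash, of diameter at most $\delta_{k-1}+2r_k\to0$. So $F$ is totally disconnected.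

For $k\ge1$ each box $J_i$ of stage $k$ has sides in $[\tau/2,2\tau]$ for a common $\tau$, so
$$(\operatorname{diam}J_i)^n\le(2\sqrt n\,\tau)^n=(4\sqrt n)^n(\tau/2)^n\le(4\sqrt n)^n\,\mathrm{vol}(J_i).$$
The $r_k$-neighborhoods of the dashes cover $F$, have diameters at most $\operatorname{diam}J_i+2r_k\le3\operatorname{diam}J_i\le3\delta_{k-1}\to0$, and
$$\sum_i(3\operatorname{diam}J_i)^n\le(12\sqrt n)^n\sum_i\mathrm{vol}(J_i)\le(12\sqrt n)^n\Big(1+\sum_j\delta_j\Big).$$
Hence $\mathcal H^{d-1}(F)<\infty$.

**Step 8: the function.** The $f_k$ converge uniformly on every $\{|x|\le R\}$ to a continuous $f$. If $z\notin F$, some open ball $B'\ni z$ misses some $N_{k_0}$, hence all $K_k$ with $k\ge k_0$; there $D^2f_k\ge I$, so $f_k$ is convex on $B'$ for $k\ge k_0$, and so is $f$. Finally, with $s=1/(2A)\le\frac12$,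
$$f_0(s,y_0)+f_0(-s,y_0)-2f_0(0,y_0)=2(As^2-s)=-\frac1{2A},$$
and $|f-f_0|\le\sum_k\delta_k\le\frac1{16A}$ on $\{|x|\le1\}$, so the same expression for $f$ is at most $-\frac1{4A}<0$. So $f$ is not convex, and $F$ is not $c$-removable. This proves Theorem 3. $\blacksquare$

By Theorem 2(a), the condition $\mathcal H^{d-1}(F)<\infty$ in Theorem 3 cannot be improved to $\mathcal H^{d-1}(F)=0$.
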